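# When the smallest Lyapunov exponent is minimal: absolute continuity of $\mu$ with respect to $T\wedge\omega$

## 1. Two maps of degree 4 on the projective line

Consider on $\mathbb P^1$ the two maps
$$p(z)=z^4,\qquad g(t)=\frac{(t^2+1)^2}{4t(t^2-1)} .$$
Both have degree $d=4$. Each has a natural invariant probability measure. We compare it with area by pulling back discs of a fixed size.

**The power map.** Let $\mu_p$ be normalized arc length on the unit circle. Take $x$ on the circle and put $x_n=p^n(x)$. On the disc $D(x_n,\frac12)$ the branch of $p^{-n}$ sending $x_n$ to $x$ is $w\mapsto x\exp\big(4^{-n}\log(w/x_n)\big)$, with the principal logarithm. Its image $V_n$ is comparable to a disc of radius $4^{-n}$. Hence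
$$\mu_p(V_n)=4^{-n}\mu_p\big(D(x_n,\tfrac12)\big)\asymp4^{-n},\qquad \mathrm{area}(V_n)\asymp 16^{-n}.$$
The ratio $\mu_p(V_n)/\mathrm{area}(V_n)$ explodes like $4^n$. This agrees with the fact that the circle has area zero.

**The duplication map.** On the curve $Y^2=X^3-X$ the tangent at $(X,Y)$ has slope $(3X^2-1)/(2Y)$, so the abscissa of the double of the point is
$$\Big(\frac{3X^2-1}{2Y}\Big)^2-2X=\frac{(3X^2-1)^2-8X(X^3-X)}{4(X^3-X)}=\frac{X^4+2X^2+1}{4X(X^2-1)}=g(X).$$
Let $\Gamma$ be the lattice whose Weierstrass function satisfies $\wp'^2=4(\wp^3-\wp)$. The curve is parametrized by $X=\wp$, $Y=\wp'/2$, so $g(\wp(\zeta))=\wp(2\zeta)$. Let $m$ be the Haar probability on $\mathbb C/\Gamma$ and $\mu_g=\wp_*m$. It is $g$-invariant because $m$ is invariant under doubling. It has a smooth positive density away from the four branch values $\wp(\frac12\Gamma)=\{\infty,0,1,-1\}$. Let $x=\wp(\zeta)$, and suppose that $x$ and $x_n=\wp(2^n\zeta)$ lie in a fixed compact set avoiding the branch values. For a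 small fixed $\rho$ the pullback of $\wp(D(2^n\zeta,\rho))$ is $V_n=\wp(D(\zeta,2^{-n}\rho))$, so
$$\mu_g(V_n)\asymp4^{-n},\qquad\mathrm{area}(V_n)\asymp4^{-n}.$$
This time the ratio stays bounded, as it must: $\mu_g$ is absolutely continuous with respect to area.

The bookkeeping is the same in both cases. The dynamical measure of a pullback is $d^{-n}$. Its area is the square of the contraction, that is $e^{-2n\lambda}$, where $\lambda$ is the expansion rate ($\log4$ for $p$, $\log2$ for $g$). The two balance exactly when $\lambda=\frac12\log d$.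

In $\mathbb P^2$ there are two expansion rates, and there is a measure halfway between the dynamical measure and volume: the wedge of the Green current (one dynamical factor) with the Fubini–Study form (one area factor). The same bookkeeping suggests that absolute continuity with respect to this measure is governed by the *smaller* rate. We now make this precise.

## 2. Green currents, exponents, and the measures $T^{k-j}\wedge\omega^j$

Let $f:\mathbb P^k\to\mathbb P^k$ be holomorphic of algebraic degree $d\ge2$: it is given by $k+1$ homogeneous polynomials of degree $d$ without common zero. Put $dd^c=\frac i\pi\partial\bar\partial$. Let $\omega=\omega_{\mathbb P^k}$ be the Fubini–Study form with $\int\omega^k=1$; on affine charts $\omega=dd^c\log\|\cdot\|$.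

**Definition (Green current, equilibrium measure).** $T=\lim_n d^{-n}(f^n)^*\omega$ and $\mu=T^k$. For $k=2$, $\mu=T\wedge T=\lim_nd^{-2n}(f^n)^*(\omega\wedge\omega)$ is the unique measure of maximal entropy $\log d^2$.

Locally $T=dd^cv$ with $v$ continuous plurisubharmonic (psh), and products are defined inductively by $T\wedge S=dd^c(vS)$. For $k=1$ and $z\mapsto z^4$, $T=\mu=dd^c\max(\log|z|,0)$ is normalized arc length on the unit circle.

**Definition (intermediate measures).** For $1\le j\le k$, $\sigma_j=T^{k-j}\wedge\omega^j$. These are probability measures. For $k=2$ we write $\sigma=\sigma_1=T\wedge\omega$; $\sigma_2=\omega^2$ is volume.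

**Definition (Lyapunov exponents).** For $\mu$-a.e. $x$, the $i$-th largest singular value of $Df^n(x)$, in the Fubini–Study metric, grows like $e^{n\lambda_i+o(n)}$. The constants $\lambda_1\ge\dots\ge\lambda_k$ are the exponents of $\mu$.

We use the following standard facts.

- $T=\omega+dd^cu$ with $u$ continuous; $f^*T=dT$; $\int T^{k-j}\wedge\omega^j=1$.
- $\mu$ is invariant and ergodic, and $\lambda_k\ge\frac12\log d>0$ (Briend–Duval).
- (Chern–Levine–Nirenberg) The Monge–Ampère masses of locally bounded psh functions are locally bounded in terms of sup norms, and psh functions are locally integrable for Monge–Ampère measures of locally bounded psh functions. In particular $\mu$ gives no mass to $\{h=0\}$ when $h\not\equiv0$ is holomorphic, since $\log|h|\in L^1_{\rm loc}(\mu)$.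
- (Bedford–Taylor convergence) If $v_i\to v$ locally uniformly, with $v_i,v$ continuous psh, then $(dd^cv_i)^q\to(dd^cv)^q$ weakly.
- The theorems of Birkhoff, Kac, Poincaré (recurrence) and Oseledets.

Dujardin proved that for $k=2$, $\mu\ll T\wedge\omega$ forces $\lambda_2=\frac12\log d$, and asked whether, conversely, $\lambda_2=\frac12\log d$ implies $\mu\ll T\wedge\omega$. The question is recorded in Virgile Tapiero, "Normal forms, Lyapunov exponents, and pluripotential theory on $\mathbb P^k(\mathbb C)$", arXiv:2211.17006 (2022). The answer is yes.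

**Theorem A.** Let $f$ be an endomorphism of $\mathbb P^2$ of degree $d\ge2$ with $\lambda_2=\frac12\log d$. Then $\mu\ll T\wedge\omega_{\mathbb P^2}$.

**Theorem B.** Let $f$ be an endomorphism of $\mathbb P^k$ of degree $d\ge2$, $k\ge1$, with Green current $T$, $\mu=T^k$, and exponents $\lambda_1\ge\dots\ge\lambda_k$. For $1\le j\le k$ put $\sigma_j=T^{k-j}\wedge\omega^j$.

(i) If $\lambda_{k-j+1}=\frac12\log d$, then $\mu\ll\sigma_j$.

(ii) If $\lambda_{k-j+1}>\frac12\log d$, then $\mu\perp\sigma_j$.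

Since $\lambda_{k-j+1}\ge\lambda_k\ge\frac12\log d$, Theorem B gives
$$\mu\ll\sigma_j\iff\mu\not\perp\sigma_j\iff\lambda_{k-j+1}=\tfrac12\log d .$$
For $\mathbb P^2$ this says: $\mu\ll T\wedge\omega$ if and only if $\lambda_2=\frac12\log d$, and otherwise $\mu\perp T\wedge\omega$; $\mu\ll\omega^2$ if and only if $\lambda_1=\lambda_2=\frac12\log d$, and otherwise $\mu\perp\omega^2$.

Sections 5–11 prove Theorem A; Sections 12–14 prove Theorem B.

## 3. Two suspensions in $\mathbb P^2$

We test the question on maps $f[x:y:z]=[P(x,y):Q(x,y):z^d]$, where $P,Q$ are homogeneous of degree $d$ without common zero other than $0$. Put $F=(P,Q)$. The function $\log\|F\|-d\log\|\cdot\|$ is bounded on $\mathbb C^2\setminus0$, so $G_0=\lim d^{-n}\log\|F^n\|$ exists uniformly there. It is continuous and psh, $G_0\circ F=dG_0$, and $G_0(cq)=G_0(q)+\log|c|$. In the chart $z=1$ the form $d^{-n}(f^n)^*\omega$ has potential $d^{-n}\log\|(F^n,1)\|$, so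
$$T=dd^cG,\qquad G=\max(G_0,0).$$

**Power map, $F=(x^d,y^d)$.** Here $G=\max(\log|x|,\log|y|,0)$. Where $|y|$ is strictly smaller than $\max(|x|,1)$, $G$ depends on $x$ only, so $\mu=(dd^cG)^2=0$ there (smooth $G$ and use Bedford–Taylor convergence). By symmetry in the three coordinates, $\mu$ lives on the torus $|x|=|y|=|z|$. Moreover $f$ carries the diagonal rotation $R_a$ to $R_{a^d}$, and $\omega$ is rotation invariant, so $T$ and $\mu$ are rotation invariant. Hence $\mu$ is Haar measure on the torus. In logarithmic coordinates $f$ is multiplication by $d$, so $\lambda_1=\lambda_2=\log d>\frac12\log d$.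

The torus is $\sigma$-null. To see this, let $\chi$ be a cutoff equal to $1$ on the ball $B$ of radius $\rho$ about a point $q$ of the torus, supported in the ball of radius $2\rho$, with $|dd^c\chi|\le C\rho^{-2}$. With $\beta$ the Euclidean form and $G$ Lipschitz near the torus,
$$\int_BT\wedge\beta\le\int\chi\,dd^cG\wedge\beta=\int(G-G(q))\,dd^c\chi\wedge\beta\le C\rho\cdot\rho^{-2}\cdot\rho^4=C\rho^3 .$$
The torus is covered by $C\rho^{-2}$ such balls, so $\sigma(\text{torus})\le C\rho\to0$ and $\mu\perp\sigma$.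

**Duplication map, $F=(4xy(y^2-x^2),(x^2+y^2)^2)$, $d=4$.** There is no common zero, since $y=\pm ix$ gives $P=\mp8ix^4$. With $t=y/x$, the map $f$ acts on the pencil of lines through $[0:0:1]$ by the map $g$ of Section 1. Write $G_0=\log|x|+v(t)$ with $v(t)=G_0(1,t)$; then $dd^cv=\lim4^{-n}(g^n)^*\omega_{\mathbb P^1}$. Pull this back by $\wp$: the form $\alpha=\wp^*\omega_{\mathbb P^1}$ on $\mathbb C/\Gamma$ is smooth of mass $2$, and for a test function $\phi$
$$\int\phi\,4^{-n}[2^n]^*\alpha=\int\Big(4^{-n}\sum_{2^n\xi=\zeta}\phi(\xi)\Big)\alpha(\zeta)\longrightarrow2\int\phi\,dm,$$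
because the inner averages are Riemann sums. So away from the poles $dd^c(v\circ\wp)=2m=a\,dd^c|\zeta|^2$ for a constant $a>0$.

Near any point with $x\ne0$, $t\notin\{0,\pm1\}$ we may use $\zeta$ as a coordinate instead of $t$. The function $v\circ\wp-a|\zeta|^2$ is harmonic, say $\mathrm{Re}\,h(\zeta)$. With $\eta=\log x+h(\zeta)$ we get local coordinates $(\eta,\zeta)$ in which
$$G_0=\mathrm{Re}\,\eta+a|\zeta|^2 .$$
Let $\chi_i$ be smooth, convex, with $0\le\chi_i'\le1$, and $\chi_i\to\max(\cdot,0)$ uniformly. Let $\nu=dG_0\wedge d^cG_0\wedge dd^c|\zeta|^2$, a positive volume form. Since $dd^cG_0=a\,dd^c|\zeta|^2$,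
$$dd^c\chi_i(G_0)\wedge dd^c|\zeta|^2=\chi_i''(G_0)\,\nu,\qquad(dd^c\chi_i(G_0))^2=a\,(\chi_i'^2)'(G_0)\,\nu .$$
Both $\chi_i''$ and $(\chi_i'^2)'$ tend to the Dirac mass at $0$. Passing to the limit, $\mu=a\,T\wedge dd^c|\zeta|^2$, which is at most $C\,T\wedge\omega$ locally. The excluded points lie on finitely many lines, which $\mu$ does not charge. Hence $\mu\ll T\wedge\omega$.

As for the exponents: $\mu$ is carried by $\{G_0=0\}$, which is compact in $\mathbb C^2\setminus0$. A vector tangent to a line of the pencil is $c\cdot(x,y)$, with norm comparable to $|c|$ there, and $Df$ multiplies $c$ by $d=4$. This invariant line field has rate $\log 4$. On the quotient, $Df$ acts as $Dg$, which multiplies $|d\zeta|$ by $2$. The metric $|d\zeta|$ is comparable to Fubini–Study on compact sets off the branch values, to which typical orbits return, so the quotient has rate $\log2$. The determinant therefore has rate $\log4+\log2$. Thus $\lambda_1=\log4$, $\lambda_2=\log2=\frac12\log d$, in agreement with Theorem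 A.

## 4. Pulled-back balls, and the error $e^{n\varepsilon}$

In the second example linear coordinates were available. In general we imitate Section 1. Take $k=2$, a point $x$ with orbit $x_n$, and let $V_n\ni x$ be the pullback of a ball $B$ of fixed size around $x_n$ by an inverse branch $f^{-n}$. Since $f^*T=dT$,
$$\mu(V_n)=d^{-2n}\mu(B),\qquad\sigma(V_n)=d^{-n}\int_BT\wedge(f^{-n})^*\omega .$$
The form $(f^{-n})^*\omega$ is dominated by the least contracted direction, and the least contraction is of order $e^{-n\lambda_2}$. If $\lambda_2=\frac12\log d$, this suggests $\sigma(V_n)\approx d^{-n}e^{-2n\lambda_2}=d^{-2n}$. If $\mu(V_n)\le C\sigma(V_n)$ holds for small sets $V_n$ around most points, a Vitali covering argument gives $\mu\ll\sigma$.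

The first thing to try is to feed in the Oseledets theorem, which bounds the contraction below by $e^{-n(\lambda_2+\varepsilon)}$ for large $n$. This yields $\mu(V_n)\le Ce^{2n\varepsilon}\sigma(V_n)$. In the covering argument $n$ must be large, because the sets $V_n$ must fit into a small neighborhood of a $\sigma$-null set, and then the factor $e^{2n\varepsilon}$ is unbounded. Nothing follows about null sets. We need a *bounded* constant.

The way past this point rests on two remarks. First, the covering argument does not need the inequality for all $n$: infinitely many $n$ at each point suffice. Second, if the logarithm of the contraction is a Birkhoff sum $S_n\kappa$ of a function of mean $\lambda_2$, then $S_n\kappa-n\lambda_2$ is a Birkhoff sum of a zero-mean function. Such sums need not stay bounded, but they cannot tend to $+\infty$. The model is a fair coin: the sums of $\pm1$ are a.s. unbounded above, and yet a.s. return to $0$ infinitely often.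

Three things have to be arranged. The contraction must be an honest Birkhoff sum; norms of matrix products are not multiplicative when $\lambda_1=\lambda_2$, so we use determinants on a "slow quotient" (Section 6). The pullback $(f^{-n})^*\omega$ must be compared with the linear picture up to a *constant*, not $e^{n\varepsilon}$ (Section 7). And $T\wedge(\,\cdot\,)$ must not be small in the slow direction (Section 10).

Sections 5–9 are written in $\mathbb P^k$; for Theorem A take $k=2$. Throughout, $\lambda:=\lambda_k>0$.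

## 5. Charts and quantitative local inverses

**Step 1 (charts).** The purpose is to read $f$ near every orbit as maps fixing the origin of $\mathbb C^k$, with uniform constants.

On $\mathbb C^p$ put $\beta_p=\frac i2\sum dz_s\wedge d\bar z_s$, $\beta=\beta_k$, $B_\rho=\{|z|<\rho\}$. A linear map $L:\mathbb C^q\to\mathbb C^p$ is a *coisometry* if $LL^*=\mathrm{id}$; for example $(z_1,z_2)\mapsto\cos\alpha\,z_1+\sin\alpha\,z_2$ with $\alpha$ real. Then $|L\xi|\le|\xi|$, that is, $L^*\beta_p\le\beta_q$.

Let $\tau_0(z)=[1:z]$. Choose a Borel map $x\mapsto u_x\in U(k+1)$ with $u_x[1:0:\dots:0]=x$: take the unit representative of $x$ whose first nonzero coordinate is positive, and complete it by Gram–Schmidt with the standard basis, discarding dependent vectors. Put $\tau_x=u_x\circ\tau_0$. We scale the Fubini–Study distance so that the squared metric in the chart $\tau_0$ is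
$$\frac{|\xi|^2}{1+|z|^2}-\frac{|\langle\xi,z\rangle|^2}{(1+|z|^2)^2}\le|\xi|^2 .$$
So $\tau_x$ is $1$-Lipschitz, $D\tau_x(0)$ is isometric, $\mathrm{dist}(x,\tau_x(z))=\arctan|z|$, and $B(x,\rho):=\tau_x(B_\rho)$ is the open metric ball of radius $\arctan\rho$. Since $\tau_x^*\omega=\tau_0^*\omega$, there is $c_1>0$ with
$$c_1\beta\le\tau_x^*\omega\le c_1^{-1}\beta\quad\text{on }B_1,\text{ for all }x. \tag{1}$$

As $f$ is Lipschitz, and by the Cauchy estimates on a slightly smaller ball, there are $R_0\in(0,1]$, $M\ge1$ such that for all $x$ the map $F_x=\tau_{f(x)}^{-1}\circ f\circ\tau_x:B_{R_0}\to B_1$ is defined, $F_x(0)=0$, and $\|DF_x\|,\|D^2F_x\|\le M$. Put $A_x=DF_x(0)$ and let $\delta(x)\le M$ be its smallest singular value. Because $D\tau_x(0)$ is isometric, the cocycle $A$ has the exponents $\lambda_i$.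

*Integrability.* In local coordinates $\log|\det Df|$ is psh and $\not\equiv-\infty$, so $\log|\det A_x|\in L^1(\mu)$. From $|\det A_x|\le\delta(x)M^{k-1}$ and $\delta\le M$ we get $\log\delta\in L^1(\mu)$.

**Step 2 (local inverses).** We need inverses of $F_x$ on balls whose radius depends explicitly on $\delta(x)$, with control of the distance to the linear part.

**Lemma 1.** Let $c_0=R_0/(4M)$. If $\delta=\delta(x)>0$, there is a holomorphic $G_x:B_{c_0\delta^2}\to B_{R_0}$ with $G_x(0)=0$, $F_x\circ G_x=\mathrm{id}$, $\|DG_x\|\le2/\delta$, and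
$$\|DG_x(w)-A_x^{-1}\|\le4M\delta^{-3}|w|,\qquad|G_x(w)-A_x^{-1}w|\le2M\delta^{-3}|w|^2 .$$

*Proof.* Let $\rho=\min(R_0,\delta/2M)$; since $\delta\le M$ and $R_0\le1$, $\rho\ge R_0\delta/2M$. On $B_\rho$, $\|DF_x-A_x\|\le M\rho\le\delta/2$, while $|A_x\xi|\ge\delta|\xi|$. Hence $|F_x(z)-F_x(z')|\ge\frac\delta2|z-z'|$: $F_x$ is injective on $B_\rho$ and $\|(DF_x)^{-1}\|\le2/\delta$ there.

Let $|w|<\delta\rho/2$. The map $z\mapsto A_x^{-1}w-A_x^{-1}(F_x(z)-A_xz)$ is $\frac12$-contracting on $\{|z|\le2|w|/\delta\}\subset B_\rho$. It sends this ball into itself, because $|w|/\delta+\frac12\cdot2|w|/\delta=2|w|/\delta$. Its fixed point $G_x(w)$ solves $F_x(z)=w$, and $|G_x(w)|\le2|w|/\delta$. So $G_x$ is a restriction of the inverse of the biholomorphism $F_x|_{B_\rho}$ onto its image, hence holomorphic. It is defined on $B_{c_0\delta^2}$ since $\delta\rho/2\ge c_0\delta^2$. Finally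
$$DG_x(w)-A_x^{-1}=DG_x(w)\,\big(A_x-DF_x(G_x(w))\big)\,A_x^{-1}$$
has norm at most $\frac2\delta\cdot M\frac{2|w|}\delta\cdot\frac1\delta$. Integrating along $[0,w]$ gives the last bound. $\square$

## 6. The slow quotient of the tangent cocycle

**Step 3 (histories).** Inverse branches require a choice of preimages, so we pass to the space of orbits with a history.

Let $\hat X=\{\hat x=(x_n)_{n\in\mathbb Z}:f(x_n)=x_{n+1}\}$, with shift $\hat f$, $\pi_0(\hat x)=x_0$, and $\hat\mu$ the $\hat f$-invariant probability with $(\pi_0)_*\hat\mu=\mu$; it is ergodic. (This is the *natural extension*. For $z\mapsto z^2$ on the circle a point of $\hat X$ is a point of the circle together with a coherent choice of all its iterated square roots.) Almost surely all $\delta(x_n)>0$. Put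
$$P_n(\hat x)=A_{x_{-n}}^{-1}\cdots A_{x_{-1}}^{-1},\qquad P_0=\mathrm{id}.$$
The cocycle $A$ and its inverse are $\log$-integrable, and Oseledets' theorem gives $\frac1n\log\|P_n\|\to-\lambda$ a.e.

**Step 4 (the quotient by the fast directions).** The aim is a cocycle with only the exponent $\lambda$, whose determinant produces Birkhoff sums.

Let $l$ be the multiplicity of $\lambda$. Let $E(\hat x)$ be the sum of the Oseledets spaces with exponents $>\lambda$; it is measurable, of dimension $k-l$, and $A_{x_0}E(\hat x)=E(\hat f\hat x)$ ($E=0$ if $l=k$). Applying Gram–Schmidt to the projections of the standard basis to $E(\hat x)^\perp$, we choose measurably a coisometry $\Pi_{\hat x}:\mathbb C^k\to\mathbb C^l$ with kernel $E(\hat x)$. The kernel of $\Pi_{\hat f^{-1}\hat x}A_{x_{-1}}^{-1}$ is $A_{x_{-1}}E(\hat f^{-1}\hat x)=E(\hat x)$, so there is $Q(\hat x)\in GL_l(\mathbb C)$ with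
$$\Pi_{\hat f^{-1}\hat x}A_{x_{-1}}^{-1}=Q(\hat x)\Pi_{\hat x}. \tag{2}$$
Put $Q_n(\hat x)=Q(\hat f^{-(n-1)}\hat x)\cdots Q(\hat x)$. Iterating (2), $\Pi_{\hat f^{-n}\hat x}P_n=Q_n\Pi_{\hat x}$, hence $Q_n=\Pi_{\hat f^{-n}\hat x}P_n\Pi_{\hat x}^*$ and $\|Q_n\|\le\|P_n\|$. Also $\|Q\|\le\delta(x_{-1})^{-1}$, and $Q^{-1}=\Pi_{\hat x}A_{x_{-1}}\Pi^*_{\hat f^{-1}\hat x}$ has norm at most $M$. So $\log|\det Q|\in L^1(\hat\mu)$.

*The mean of $\log|\det Q|$.* In orthonormal bases adapted to $E\oplus E^\perp$ the matrix $A_{x_{-1}}$ is block triangular, with quotient block $Q(\hat x)^{-1}$: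
$$|\det A_{x_{-1}}|=\big|\det(A_{x_{-1}}|_{E(\hat f^{-1}\hat x)})\big|\cdot|\det Q(\hat x)|^{-1}.$$
The cocycle restricted to $E$ is $\log$-integrable (norms $\le M$, inverse norms $\le\delta^{-1}$) with exponents $\lambda_1,\dots,\lambda_{k-l}$, so the integral of its $\log|\det|$ is $\sum_{i\le k-l}\lambda_i$. Integrating,
$$\int\log|\det Q|\,d\hat\mu=-\sum_{i\le k}\lambda_i+\sum_{i\le k-l}\lambda_i=-l\lambda. \tag{3}$$

*The norm of $Q_n^{-1}$.* Let $s_1\ge\dots\ge s_l$ be the singular values of $Q_n$. Then $\limsup\frac1n\log s_1\le-\lambda$, and by Birkhoff and (3), $\frac1n\sum_i\log s_i\to-l\lambda$. Since $\log s_l\ge\sum_i\log s_i-(l-1)\log s_1$, we get $\liminf\frac1n\log s_l\ge-\lambda$. As $s_l\le s_1$, $\frac1n\log s_l\to-\lambda$, that is,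
$$\tfrac1n\log\|Q_n^{-1}\|\to\lambda\quad\text{a.e.} \tag{4}$$

*The function $\kappa$.* Define $\kappa(\hat x)=-\frac1l\log|\det Q(\hat f\hat x)|\in L^1$ and $S_n\kappa=\sum_{i=0}^{n-1}\kappa\circ\hat f^i$. By (3) $\int\kappa\,d\hat\mu=\lambda$. Since $Q_n(\hat f^n\hat x)=Q(\hat f\hat x)\cdots Q(\hat f^n\hat x)$,
$$|\det Q_n(\hat f^n\hat x)|^{1/l}=e^{-S_n\kappa(\hat x)}. \tag{5}$$
As $\|Q_n\|\ge|\det Q_n|^{1/l}$, this bounds the contraction below by an exact Birkhoff sum.

**Step 5 (coboundaries).** The next lemma is used to control constants along orbits, and again in Section 9.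

**Lemma 2.** Let $R$ be an ergodic measure-preserving map of a probability space $(Y,m)$, and $h:Y\to\mathbb R$ measurable with $(h\circ R-h)^-$ or $(h\circ R-h)^+$ integrable. Then $h\circ R-h\in L^1$, $\int(h\circ R-h)\,dm=0$, and $\frac1nh\circ R^n\to0$ a.e.

*Proof.* By Birkhoff's theorem for functions with integrable negative (resp. positive) part, $\frac1n(h\circ R^n-h)\to I:=\int(h\circ R-h)\,dm$ a.e., where $I$ may be infinite. Choose $K$ with $m(|h|\le K)>0$. Almost every point visits this set infinitely often, and along these times the quotient tends to $0$. So $I=0$; the integral being finite, $h\circ R-h\in L^1$, and $\frac1nh\circ R^n\to0$. $\square$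

## 7. Inverse branches and their slow component

**Step 6 (adapted norms).** We want norms in which every single inverse step contracts, at the price of a constant growing subexponentially.

Fix $\varepsilon=\lambda/20$ and put
$$|\xi|_{\hat x}=\sum_{n\ge0}e^{n(\lambda-\varepsilon)}|P_n(\hat x)\xi|,\qquad K(\hat x)=\sum_{n\ge0}e^{n(\lambda-\varepsilon)}\|P_n(\hat x)\|.$$
Since $\frac1n\log\|P_n\|\to-\lambda$, $K<\infty$ a.e., and $|\xi|\le|\xi|_{\hat x}\le K(\hat x)|\xi|$. From $P_n(\hat f^{-1}\hat x)A_{x_{-1}}^{-1}=P_{n+1}(\hat x)$, shifting the summation index,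
$$|A_{x_{-1}}^{-1}\xi|_{\hat f^{-1}\hat x}\le e^{-(\lambda-\varepsilon)}|\xi|_{\hat x},\qquad K(\hat f^{-1}\hat x)\le Me^{-(\lambda-\varepsilon)}K(\hat x).$$
The second inequality bounds $\log K\circ\hat f^{-1}-\log K$ from above, so Lemma 2 with $R=\hat f^{-1}$ gives $\frac1n\log K(\hat f^{-n}\hat x)\to0$. By Birkhoff, $\frac1n\log\delta(x_{-n})\to0$. With (4), there is a measurable, a.e. finite $\theta\ge1$ such that for all $n\ge0$
$$K(\hat f^{-n}\hat x)\le\theta e^{n\varepsilon},\quad\delta(x_{-n})\ge\theta^{-1}e^{-n\varepsilon},\quad\|Q_n(\hat x)^{-1}\|\le\theta e^{n(\lambda+\varepsilon)}. \tag{6}$$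

**Step 7 (inverse branches, with a bounded error in the slow quotient).** This is where $e^{n\varepsilon}$ is removed: after renormalizing by $Q_n^{-1}$, the slow component of the inverse branch stays within a *bounded* quadratic error of a linear map.

**Lemma 3.** There are $r(\hat x)\in(0,1]$ and $D(\hat x)$, depending only on $\theta(\hat x)$ ($r$ decreasing, $D$ increasing in $\theta$), such that on $B_{r(\hat x)}$ the maps $H_n=G_{x_{-n}}\circ\dots\circ G_{x_{-1}}$ ($H_0=\mathrm{id}$) are defined for all $n\ge0$, take values in $B_1$, and satisfy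
$$\mathrm{Lip}(H_n)\le\theta e^{-n(\lambda-2\varepsilon)},\qquad|\varphi_n(w)-\Pi_{\hat x}w|\le D|w|^2,\quad\varphi_n:=Q_n^{-1}\Pi_{\hat f^{-n}\hat x}H_n:B_r\to\mathbb C^l .$$

*Proof.* Write $|\cdot|_n=|\cdot|_{\hat f^{-n}\hat x}$, $\delta_n=\delta(x_{-n})$, $w_n=H_n(w)$. Take
$$r=\min\Big(1,\ c_0\theta^{-3}e^{-\lambda},\ \frac{e^{-(\lambda-2\varepsilon)}-e^{-(\lambda-\varepsilon)}}{4M\theta^5e^\lambda}\Big).$$
We show by induction that $H_n$ is defined on $B_r$ and $|DH_n(w)\xi|_n\le e^{-n(\lambda-2\varepsilon)}|\xi|_0$. For $n=0$ this is trivial. Assume it for $n-1$. Integrating on $[0,w]$ and using $|w|_0\le K(\hat x)|w|\le\theta|w|$,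
$$|w_{n-1}|\le|w_{n-1}|_{n-1}\le e^{-(n-1)(\lambda-2\varepsilon)}\theta|w|. \tag{7}$$
With $|w|<r\le c_0\theta^{-3}e^{-\lambda}$ the right side is less than $c_0\theta^{-2}e^{-n\lambda+2(n-1)\varepsilon}\le c_0\theta^{-2}e^{-2n\varepsilon}\le c_0\delta_n^2$, because $n\lambda=20n\varepsilon\ge(4n-2)\varepsilon$. So $H_n$ is defined. By Lemma 1, the operator norm of $DG_{x_{-n}}(w_{n-1})$ from $|\cdot|_{n-1}$ to $|\cdot|_n$ is at most
$$e^{-(\lambda-\varepsilon)}+K(\hat f^{-n}\hat x)\,4M\delta_n^{-3}|w_{n-1}|\le e^{-(\lambda-\varepsilon)}+4M\theta^5r\,e^{4n\varepsilon-18(n-1)\varepsilon}\le e^{-(\lambda-\varepsilon)}+4M\theta^5e^\lambda r\le e^{-(\lambda-2\varepsilon)},$$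
where we used $\lambda-2\varepsilon=18\varepsilon$ and the third bound on $r$. This is the induction step. The Lipschitz bound follows from $|\xi|\le|\xi|_n$ and $|\xi|_0\le\theta|\xi|$. For $n\ge1$ the values of $H_n$ are in $B_{R_0}\subset B_1$.

For the second estimate, (2) at $\hat f^{-(n-1)}\hat x$ gives $Q_n^{-1}\Pi_{\hat f^{-n}\hat x}A_{x_{-n}}^{-1}=Q_{n-1}^{-1}\Pi_{\hat f^{-(n-1)}\hat x}$. Hence by Lemma 1, (6) and (7),
$$|\varphi_n(w)-\varphi_{n-1}(w)|=\big|Q_n^{-1}\Pi_{\hat f^{-n}\hat x}[G_{x_{-n}}(w_{n-1})-A_{x_{-n}}^{-1}w_{n-1}]\big|\le\theta e^{n(\lambda+\varepsilon)}\cdot2M\theta^3e^{3n\varepsilon}\cdot\theta^2e^{-2(n-1)(\lambda-2\varepsilon)}|w|^2 .$$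
The exponential rate in $n$ is $\lambda+\varepsilon+3\varepsilon-2\lambda+4\varepsilon=-\lambda+8\varepsilon<0$, and $\varphi_0=\Pi_{\hat x}$. Summing over $n$, we may take $D=2M\theta^6e^{2\lambda}\sum_{n\ge1}e^{-n(\lambda-8\varepsilon)}$. $\square$

The proof works because the nonlinear term is quadratic in $w_{n-1}$: it decays like $e^{-2n\lambda}$ and beats the growth $e^{n\lambda}$ of $Q_n^{-1}$, with room for the factors $e^{n\varepsilon}$.

**Step 8 (back to $\mathbb P^k$).** Put $f^{-n}_{\hat x}=\tau_{x_{-n}}\circ H_n\circ\tau_{x_0}^{-1}$ on $B(x_0,r(\hat x))$. Since $F_{x_{-n}}\circ G_{x_{-n}}=\mathrm{id}$, we have $f^n\circ f^{-n}_{\hat x}=\mathrm{id}$; so $f_{\hat x}^{-n}$ is injective, and biholomorphic onto an open set. Also $f^{-n}_{\hat x}(x_0)=x_{-n}$, and $f^i\circ f^{-n}_{\hat x}=f^{-(n-i)}_{\hat x}$ for $i\le n$. Pulling back $(f^n)^*T=d^nT$,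
$$(f^{-n}_{\hat x})^*T=d^{-n}T. \tag{8}$$

For $\Theta\ge1$ let $\hat\Lambda=\hat\Lambda_\Theta=\{\theta\le\Theta,\ x_0\in\mathrm{supp}\,\mu\}$; then $\hat\mu(\hat\Lambda_\Theta)\to1$ as $\Theta\to\infty$. On $\hat\Lambda$ we have $r(\hat x)\ge r_0$, $D\le D_0$ and $\mathrm{Lip}(H_n)\le C_0e^{-n(\lambda-2\varepsilon)}$, with $C_0=\Theta$ and $r_0\le1$, $D_0$ depending only on $\Theta$.

## 8. Measure and covering properties of pulled-back balls

**Step 9.** We prepare the covering argument: the pullbacks shrink, have the right $\mu$-measure, and behave like balls in a Vitali covering.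

Fix $\hat\Lambda$ and $r=r_0/(4C_0+2)$. If $\hat y=\hat f^n\hat x\in\hat\Lambda$, set
$$V_n(\hat x)=f_{\hat y}^{-n}(B(x_n,r)),\qquad V_n^*(\hat x)=f_{\hat y}^{-n}(B(x_n,r_0)).$$

**Lemma 4.**
(a) $x_0\in V_n\subset V_n^*$; these sets are open and connected, and $\mathrm{diam}\,V_n^*\le2C_0r_0e^{-n(\lambda-2\varepsilon)}$.
(b) $c_3d^{-kn}\le\mu(V_n)\le\mu(V_n^*)\le d^{-kn}$, with $c_3=\inf_{y\in\mathrm{supp}\,\mu}\mu(B(y,r))>0$.
(c) If $n\le m$ and $V_n(\hat x)\cap V_m(\hat x')\ne\emptyset$, then $V_m(\hat x')\subset V_n^*(\hat x)$.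
(d) Let $Y\subset\hat X$ and $n(\cdot):Y\to\mathbb N$ be arbitrary with $\hat f^{n(\hat x)}\hat x\in\hat\Lambda$ on $Y$. There is a countable $Z\subset Y$ such that the sets $V_{n(z)}(z)$, $z\in Z$, are pairwise disjoint and $\pi_0(Y)\subset\bigcup_{z\in Z}V^*_{n(z)}(z)$.

*Proof.* (a) holds because $\tau_{x_0}$ is $1$-Lipschitz and $\mathrm{Lip}(H_n)\le C_0e^{-n(\lambda-2\varepsilon)}$.

(b) By (8), $\mu(f^{-n}_{\hat y}(B))=d^{-kn}\mu(B)$. The function $y\mapsto\mu(B(y,r))$ is lower semicontinuous and positive on the compact set $\mathrm{supp}\,\mu\ni x_n$, so $c_3>0$.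

(c) Let $\hat y'=\hat f^m\hat x'\in\hat\Lambda$ and $W=f^n(V_m(\hat x'))=f^{-(m-n)}_{\hat y'}(B(x'_m,r))$. It has diameter at most $2C_0r$ and meets $f^n(V_n(\hat x))=B(x_n,r)$. So all its points are within $(2C_0+1)r=r_0/2$ of $x_n$. Since $\arctan s\ge\frac\pi4s>\frac s2$ on $(0,1]$, $W\subset B(x_n,r_0)$. Let $F=f^{-n}_{\hat y}$ on $B(x_n,r_0)$, $\hat y=\hat f^n\hat x$, and
$$\mathcal A=\{q\in V_m(\hat x'):F(f^n(q))=q\}.$$
It is closed in $V_m(\hat x')$ and contains the nonempty set $V_n(\hat x)\cap V_m(\hat x')$. It is open: if $q\in\mathcal A$, then $q$ lies in the open set $F(B(x_n,r_0))$, and any nearby $q'=F(b)$ satisfies $f^n(q')=b$, so $F(f^n(q'))=q'$. By connectedness $\mathcal A=V_m(\hat x')$, whence $V_m(\hat x')\subset V_n^*(\hat x)$.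

(d) For $n=0,1,2,\dots$ choose inductively a maximal $Z_n\subset\{n(\cdot)=n\}$ such that the $V_n(z)$, $z\in Z_n$, are pairwise disjoint and disjoint from all sets selected earlier. It exists and is finite, since at most $c_3^{-1}d^{kn}$ sets of $\mu$-measure $\ge c_3d^{-kn}$ can be disjoint. Let $Z=\bigcup Z_n$. By maximality, for $\hat x\in Y$ the set $V_{n(\hat x)}(\hat x)$ meets some $V_{n(z)}(z)$ with $z\in Z$, $n(z)\le n(\hat x)$. By (c), $x_0\in V_{n(\hat x)}(\hat x)\subset V^*_{n(z)}(z)$. $\square$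

## 9. Zero-mean Birkhoff sums do not tend to $+\infty$

**Step 10.** We find, at almost every point, infinitely many good times $n$: times of return to $\hat\Lambda$ at which $S_n\kappa\le n\lambda+C$.

**Lemma 5.** Let $g\in L^1(\hat\mu)$, $\int g\,d\hat\mu=0$, $\hat\mu(\hat\Lambda)>0$. For a.e. $\hat x\in\hat\Lambda$ there is $C(\hat x)<\infty$ such that $\hat f^n\hat x\in\hat\Lambda$ and $S_ng(\hat x)\le C(\hat x)$ for infinitely many $n$.

*Proof.* Let $R$ be the first return map to $\hat\Lambda$, ergodic for the normalized restriction of $\hat\mu$, let $t$ be the return time, and $s=S_tg$. Up to null sets $\hat X$ is the disjoint union of the sets $\hat f^i(\hat\Lambda\cap\{t>i\})$, $i\ge0$, so (Kac) $\int_{\hat\Lambda}S_t\phi\,d\hat\mu=\int\phi\,d\hat\mu$ for $\phi\ge0$, hence for $\phi\in L^1$. Thus $s$ is integrable and $\int_{\hat\Lambda}s\,d\hat\mu=0$. Let $s_n=\sum_{i<n}s\circ R^i$; these are the values of $S_\cdot g$ at the successive return times.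

The set $\{s_n\to+\infty\}$ is $R$-invariant. If it is null, then a.e. $\liminf s_n<+\infty$ and we are done. Otherwise it has full measure in $\hat\Lambda$, and we look for a contradiction. Then $N:=\inf_{n\ge0}s_n\in(-\infty,0]$ a.e., and
$$s+N\circ R=\inf_{n\ge1}s_n\ge N .$$
So $N\circ R-N\ge-s$ has integrable negative part, and Lemma 2 gives $\int(N\circ R-N)=0$. The nonnegative function $s+N\circ R-N$ has integral $0$, so it vanishes a.e. Thus $s=N-N\circ R$, and $s_n=N-N\circ R^n\le-N\circ R^n$. Choose $K$ with $\hat\mu(\hat\Lambda\cap\{N\ge-K\})>0$. By ergodicity a.e. point has $N\circ R^n\ge-K$ for infinitely many $n$, hence $s_n\le K$ for infinitely many $n$. This contradicts $s_n\to+\infty$. $\square$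

## 10. $T$ charges every nearly linear direction near $\mathrm{supp}\,\mu$ (dimension 2)

**Step 11.** We bound below the integral of $T$ against the slow direction. If it could vanish, $T$ would depend on one variable only, and $T\wedge T$ would vanish at a point of $\mathrm{supp}\,\mu$. Compactness makes this quantitative. Recall that $r$ and $D_0$ are fixed by $\Theta$.

**Lemma 6.** Let $k=2$. There is $m>0$ such that for every $y\in\mathrm{supp}\,\mu$ and every holomorphic $\chi:B_r\to\mathbb C$ with $|\chi(w)-Lw|\le D_0|w|^2$ for some linear form $L$ of norm $1$,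
$$\int_{B(y,r)}T\wedge\tfrac i2\partial\psi\wedge\overline{\partial\psi}\ge m,\qquad\psi=\chi\circ\tau_y^{-1}.$$

*Proof.* Otherwise there are $y_q,\chi_q,L_q$ for which the integrals tend to $0$. Pass to subsequences: $u_{y_q}\to u\in U(3)$; $\tau_{y_q}\to\tau:=u\circ\tau_0$; $y_q\to y=\tau(0)\in\mathrm{supp}\,\mu$; $L_q\to L$ with $\|L\|=1$; and, as $|\chi_q|\le1+D_0$, $\chi_q\to\chi$ locally uniformly on $B_r$ (Montel). Then $|\chi-L|\le D_0|w|^2$, so $d\chi(0)=L\ne0$. The functions $\psi_q$ converge to $\psi=\chi\circ\tau^{-1}$ with all derivatives, uniformly on compact subsets of $\tau(B_r)$.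

On $\tau(\mathbb C^2)$ write $T=dd^cv$ with $v$ continuous psh. Let $g\ge0$ be a test function with support in $\tau(B_r)$; then $\mathrm{supp}\,g\subset B(y_q,r)$ for large $q$. The forms $\frac i2\partial\psi_q\wedge\overline{\partial\psi_q}$ are closed, so
$$\int gT\wedge\tfrac i2\partial\psi\wedge\overline{\partial\psi}=\int v\,dd^cg\wedge\tfrac i2\partial\psi\wedge\overline{\partial\psi}=\lim_q\int v\,dd^cg\wedge\tfrac i2\partial\psi_q\wedge\overline{\partial\psi_q}=\lim_q\int gT\wedge\tfrac i2\partial\psi_q\wedge\overline{\partial\psi_q}=0,$$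
the last integrals being at most $\|g\|_\infty$ times those tending to $0$. Hence $T\wedge i\partial\psi\wedge\overline{\partial\psi}=0$ on $\tau(B_r)$.

Near $y$ take holomorphic coordinates $(z,w)$ with $z=\psi-\psi(y)$. The last identity says that the coefficient measure $T_{w\bar w}$ vanishes. The matrix of measures $(T_{\alpha\bar\beta})$ has a positive semidefinite density with respect to its trace, so $T_{z\bar w}=T_{w\bar z}=0$ too. Therefore the convolutions $v_i\to v$ in these coordinates, which converge uniformly on compacts, satisfy $dd^cv_i=m_i\,i\,dz\wedge d\bar z$ with $m_i$ smooth, and $(dd^cv_i)^2=0$. By Bedford–Taylor convergence $\mu=T\wedge T=0$ near $y$. This contradicts $y\in\mathrm{supp}\,\mu$. $\square$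

## 11. Proof of Theorem A

Let $k=2$, $\lambda=\lambda_2=\frac12\log d$, $\sigma=T\wedge\omega$. Suppose that some Borel set $\mathcal N$ has $\sigma(\mathcal N)=0<\mu(\mathcal N)$.

**Step 12 (good points with a uniform constant).** Fix $\Theta$ with $\hat\mu(\hat\Lambda\cap\pi_0^{-1}\mathcal N)>0$. For $C\in\mathbb N$ let
$$Y_C=\{\hat x\in\hat\Lambda\cap\pi_0^{-1}(\mathcal N):\ \hat f^n\hat x\in\hat\Lambda\text{ and }S_n\kappa(\hat x)\le n\lambda+C\text{ for infinitely many }n\},$$
a measurable set. By Lemma 5 with $g=\kappa-\lambda$, these sets increase to $\hat\Lambda\cap\pi_0^{-1}(\mathcal N)$ up to a null set. Fix $C_1$ such that $Y=Y_{C_1}$ has $\hat\mu(Y)>0$.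

**Step 13 (comparison at good times).** We claim that there is $c_4>0$ such that for $\hat x\in Y$ and each such $n$,
$$\sigma(V_n(\hat x))\ge c_4\,\mu(V_n^*(\hat x)). \tag{9}$$
Let $\hat y=\hat f^n\hat x\in\hat\Lambda$ and take $H_n,Q_n,\varphi_n$ at $\hat y$, so $f^{-n}_{\hat y}=\tau_{x_0}\circ H_n\circ\tau_{x_n}^{-1}$. By (8),
$$\sigma(V_n)=\int_{B(x_n,r)}(f^{-n}_{\hat y})^*(T\wedge\omega)=d^{-n}\int_{B(x_n,r)}T\wedge(f^{-n}_{\hat y})^*\omega .$$
By definition $\Pi_{\hat x}H_n=Q_n\varphi_n$ (note $\hat f^{-n}\hat y=\hat x$), and $\Pi_{\hat x}^*\beta_l\le\beta$. As $H_n$ takes values in $B_1$, (1) gives in the chart $\tau_{x_n}$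
$$\tau_{x_n}^*(f^{-n}_{\hat y})^*\omega=H_n^*\tau_{x_0}^*\omega\ge c_1H_n^*\beta\ge c_1(\Pi_{\hat x}H_n)^*\beta_l=c_1\varphi_n^*(Q_n^*\beta_l). \tag{10}$$
By the singular value decomposition there is a unit linear form $e_n$ on $\mathbb C^l$ with $|Q_n\zeta|\ge\|Q_n\||e_n(\zeta)|$, so $Q_n^*\beta_l\ge\|Q_n\|^2\frac i2e_n\wedge\overline{e_n}$. By (5), $\|Q_n\|\ge|\det Q_n|^{1/l}=e^{-S_n\kappa(\hat x)}$. Put $\chi_n=e_n\circ\varphi_n$. Then
$$\tau_{x_n}^*(f^{-n}_{\hat y})^*\omega\ge c_1e^{-2S_n\kappa(\hat x)}\,\tfrac i2\partial\chi_n\wedge\overline{\partial\chi_n}.$$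
By Lemma 3, $|\chi_n(w)-e_n\Pi_{\hat y}w|\le D_0|w|^2$ on $B_r$. The form $e_n\Pi_{\hat y}$ has norm $1$, since $\Pi_{\hat y}$ is a coisometry. Lemma 6 at $y=x_n\in\mathrm{supp}\,\mu$ gives
$$\sigma(V_n)\ge c_1m\,d^{-n}e^{-2S_n\kappa(\hat x)}\ge c_1m\,e^{-2C_1}d^{-n}e^{-2n\lambda}=c_1m\,e^{-2C_1}d^{-2n}\ge c_4\mu(V_n^*),\qquad c_4=c_1me^{-2C_1}.$$
Here we used $2\lambda=\log d$ and Lemma 4(b). This proves (9).

**Step 14 (covering).** Let $\alpha>0$, and choose an open $W\supset\mathcal N$ with $\sigma(W)<\alpha$. For $\hat x\in Y$ we have $x_0\in\mathcal N\subset W$. By Lemma 4(a) we can choose $n(\hat x)$ among the infinitely many good times so large that $V^*_{n(\hat x)}(\hat x)\subset W$. Take $Z$ from Lemma 4(d). The open set $\bigcup_ZV^*_{n(z)}(z)$ contains $\pi_0(Y)$, and the $V_{n(z)}(z)$ are disjoint subsets of $W$, so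
$$\hat\mu(Y)\le\mu\Big(\bigcup_ZV^*_{n(z)}(z)\Big)\le\sum_Z\mu(V^*_{n(z)}(z))\le c_4^{-1}\sum_Z\sigma(V_{n(z)}(z))\le c_4^{-1}\sigma(W)\le c_4^{-1}\alpha .$$
Since $c_4$ does not depend on $\alpha$, $\hat\mu(Y)=0$, a contradiction. Hence $\mu\ll T\wedge\omega_{\mathbb P^2}$. $\blacksquare$

## 12. Slices, maximality, and positivity in $\mathbb P^k$

For Theorem B(i) only Lemma 6 needs a new argument: in higher dimension the vanishing of $T^{k-j}$ against a submersion no longer kills coefficients of $T$ directly. The replacement is maximality.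

**Definition.** A psh function $v$ on an open $U\subset\mathbb C^p$ is *maximal* if for every open $\Omega\Subset U$ and every $g$ usc on $\overline\Omega$, psh on $\Omega$, with $g\le v$ on $\partial\Omega$, one has $g\le v$ on $\Omega$.

For $p=1$ a continuous maximal function is a harmonic function. On $\mathbb C^2$ the function $|z_1|^2$ is maximal: it is constant on each line $z_1=\mathrm{const}$, and there the maximum principle applies to $g$. We use the theorem of Bedford–Taylor that a locally bounded psh function on an open subset of $\mathbb C^p$ is maximal if and only if $(dd^c\cdot)^p=0$; see Klimek, *Pluripotential Theory*, §4.4.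

**Lemma 7.** Let $1\le j\le k$. There is $m>0$ such that for all $y\in\mathrm{supp}\,\mu$ and all holomorphic $\chi:B_r\to\mathbb C^j$ with $|\chi(w)-Lw|\le D_0|w|^2$ for some coisometry $L$,
$$\int_{B(y,r)}T^{k-j}\wedge(\chi\circ\tau_y^{-1})^*\beta_j^j\ge m .$$

*Proof.* **Step 15 (compactness).** This step reduces the lemma to an exact vanishing. If the lemma fails, we extract limits as in Lemma 6. The forms $\psi_q^*\beta_j^j$ are closed and smooth and converge with all derivatives on compacts of $\tau(B_r)$. For $j<k$,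
$$\int gT^{k-j}\wedge\psi_q^*\beta_j^j=\int v\,T^{k-j-1}\wedge dd^cg\wedge\psi_q^*\beta_j^j$$
passes to the limit, since $v$ and the masses of $T^{k-j-1}$ are bounded on $\mathrm{supp}\,g$; for $j=k$ the passage is immediate. We get $y\in\mathrm{supp}\,\mu$ and $\psi$ with $D\psi(y)$ surjective and $T^{k-j}\wedge\psi^*\beta_j^j=0$ near $y$. If $j=k$ this is absurd, because $\psi^*\beta_k^k$ is a volume form near $y$. Let now $j<k$ and $p=k-j$.

**Step 16 (slices).** We show that $v$ has zero Monge–Ampère measure on every fiber of $\psi$. Take coordinates $(z,w)\in U'\times U''\subset\mathbb C^j\times\mathbb C^p$ near $y$ with $z=\psi-\psi(y)$, and put $v_z=v(z,\cdot)$. For test functions $g$,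
$$\int g\,(dd^cv)^p\wedge\beta_j^j=j!\int_{U'}\Big(\int_{U''}g(z,\cdot)(dd^cv_z)^p\Big)d\mathrm{Leb}(z), \tag{11}$$
where $\beta_j$ is in the variable $z$. For smooth $v$ this is Fubini: $\beta_j^j=j!\,\mathrm{Leb}$ contains all $dz,d\bar z$, so only the $w$-derivatives of $v$ contribute. In general regularize by convolution near $\mathrm{supp}\,g$, $v_i\to v$ uniformly on compacts. The left side converges by Bedford–Taylor. On the right the inner integrals converge for each $z$ by Bedford–Taylor, and they are bounded uniformly in $z$ by Chern–Levine–Nirenberg, so dominated convergence applies.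

The left side of (11) is $0$. With $g=a(z)b(w)$ and $a$ arbitrary, $\int b\,(dd^cv_z)^p=0$ for a.e. $z$. This integral is continuous in $z$, because $v_{z'}\to v_z$ locally uniformly as $z'\to z$. So it vanishes for every $z$ and every $b$: $(dd^cv_z)^p=0$ on $U''$ for every $z\in U'$. Thus each $v_z$ is maximal.

**Step 17 (from slices to the total space).** We show that $v$ is maximal on $U'\times U''$. Let $\Omega\Subset U'\times U''$ be open, $g$ usc on $\overline\Omega$, psh on $\Omega$, $g\le v$ on $\partial\Omega$. Replacing $g$ by $\max(g,\min_{\overline\Omega}v)$ we may assume $g$ bounded below. For each $z$, $\partial(\Omega_z)\subset(\partial\Omega)_z$: a point $w\in\partial(\Omega_z)$ has $(z,w)\in\overline\Omega\setminus\Omega$, as $\Omega_z$ is open. So $g(z,\cdot)\le v_z$ on $\partial(\Omega_z)$, and by maximality of $v_z$ also on $\Omega_z$. Hence $g\le v$ on $\Omega$, and $v$ is maximal. By the same characterization $(dd^cv)^k=0$, so $\mu=0$ near $y$. This contradicts $y\in\mathrm{supp}\,\mu$.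 $\square$

## 13. Proof of Theorem B(i)

**Step 18.** We redo the comparison (9) for $\sigma_j$; everything else in Section 11 applies with $\sigma_j$ in place of $\sigma$ and Lemma 7 in place of Lemma 6.

From $\frac12\log d\le\lambda_k\le\lambda_{k-j+1}=\frac12\log d$ we get $\lambda=\lambda_k=\frac12\log d$ with multiplicity $l\ge j$. Let $\hat x\in Y$, $n$ a good time, $\hat y=\hat f^n\hat x$. By (8),
$$\sigma_j(V_n)=d^{-(k-j)n}\int_{B(x_n,r)}T^{k-j}\wedge\big((f^{-n}_{\hat y})^*\omega\big)^j,$$
and (10) holds as before. If $\alpha_1\ge\alpha_2\ge0$ are $(1,1)$-forms, then $\alpha_1^j-\alpha_2^j=(\alpha_1-\alpha_2)\wedge\sum_a\alpha_1^a\wedge\alpha_2^{j-1-a}$ is strongly positive, so (10) may be raised to the power $j$ under the positive current $T^{k-j}$.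

Let $s_1\ge\dots\ge s_l$ be the singular values of $Q_n$ with orthonormal right singular covectors $e^1,\dots,e^l$, and let $L_n=(e^1,\dots,e^j):\mathbb C^l\to\mathbb C^j$, a coisometry. With $\gamma_i=\frac i2e^i\wedge\overline{e^i}$ (here the fraction contains the imaginary unit) we have $Q_n^*\beta_l=\sum_is_i^2\gamma_i$. Each $\gamma_i$ has square zero, so expanding and keeping one term,
$$(Q_n^*\beta_l)^j=j!\sum_{|I|=j}\prod_{i\in I}s_i^2\gamma_i\ \ge\ j!\,(s_1\cdots s_j)^2\gamma_1\wedge\dots\wedge\gamma_j=(s_1\cdots s_j)^2L_n^*\beta_j^j .$$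
The geometric mean of the $j$ largest singular values is at least that of all of them: $s_1\cdots s_j\ge|\det Q_n|^{j/l}=e^{-jS_n\kappa(\hat x)}$ by (5). Apply Lemma 7 to $\chi_n=L_n\circ\varphi_n$, whose linear part is the coisometry $L_n\Pi_{\hat y}$ and which satisfies $|\chi_n(w)-L_n\Pi_{\hat y}w|\le D_0|w|^2$:
$$\sigma_j(V_n)\ge c_1^jm\,d^{-(k-j)n}e^{-2jS_n\kappa(\hat x)}\ge c_1^jm\,e^{-2jC_1}d^{-(k-j)n}e^{-2jn\lambda}=c_4d^{-kn}\ge c_4\mu(V_n^*),\qquad c_4=c_1^jm\,e^{-2jC_1}.$$
Step 14 then gives $\mu\ll\sigma_j$. $\blacksquare$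

## 14. Proof of Theorem B(ii)

Now the inequality between $\mu(V_n)$ and $\sigma_j(V_n)$ goes the other way with an exponential gain, so an error $e^{n\varepsilon'}$ is affordable.

Let $s=\lambda_{k-j+1}+\dots+\lambda_k$. All exponents are at least $\frac12\log d$ and $\lambda_{k-j+1}>\frac12\log d$, so $s>\frac j2\log d$. Choose $\varepsilon'>0$ with
$$2\gamma:=2(s-\varepsilon')-j\log d>0 .$$
Recall that $\Lambda^jB$ is the map induced by $B$ on $j$-vectors, and $\|\Lambda^jB\|$ is the product of the $j$ largest singular values of $B$; for $j=k$ it is $|\det B|$.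

**Step 19 (upper bound on $j$-dimensional contraction).** We claim that there is a measurable, a.e. finite $\theta_2$ with
$$\|\Lambda^jDH_n(w)\|\le\theta_2(\hat x)e^{-n(s-\varepsilon')}\qquad\text{for all }w\in B_{r(\hat x)},\ n\ge0. \tag{12}$$
By Oseledets, $\frac1n\log\|\Lambda^jP_n\|\to-s$. On $\Lambda^j\mathbb C^k$ put
$$|\xi|^{(j)}_{\hat x}=\sum_{n\ge0}e^{n(s-\varepsilon')}|\Lambda^jP_n(\hat x)\xi|,\qquad K^{(j)}(\hat x)=\sum_{n\ge0}e^{n(s-\varepsilon')}\|\Lambda^jP_n(\hat x)\|<\infty .$$
Exactly as in Step 6, $\Lambda^jA_{x_{-1}}^{-1}$ contracts these norms by $e^{-(s-\varepsilon')}$, and $K^{(j)}(\hat f^{-1}\hat x)\le M^je^{-(s-\varepsilon')}K^{(j)}(\hat x)$, so $\frac1n\log K^{(j)}(\hat f^{-n}\hat x)\to0$ by Lemma 2. Regard $\Lambda^jB$ as the restriction of $B^{\otimes j}$ to antisymmetric tensors. Telescoping $B^{\otimes j}-C^{\otimes j}$, Lemma 1 gives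
$$\|\Lambda^jDG_{x_{-n}}(w_{n-1})-\Lambda^jA_{x_{-n}}^{-1}\|\le j\Big(\frac2{\delta_n}\Big)^{j-1}4M\delta_n^{-3}|w_{n-1}|,\qquad|w_{n-1}|\le\theta e^{-(n-1)(\lambda-2\varepsilon)},$$
the second bound being (7) with $|w|<1$. So from $|\cdot|^{(j)}_{\hat f^{-(n-1)}\hat x}$ to $|\cdot|^{(j)}_{\hat f^{-n}\hat x}$ the norm of $\Lambda^jDG_{x_{-n}}(w_{n-1})$ is at most $e^{-(s-\varepsilon')}(1+b_n)$, with
$$b_n=e^sK^{(j)}(\hat f^{-n}\hat x)\,j\,2^{j+1}M\,\delta_n^{-j-2}\,\theta e^{-(n-1)(\lambda-2\varepsilon)} .$$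
Since $K^{(j)}(\hat f^{-n}\hat x)$ and $\delta_n^{-1}$ grow subexponentially, $\sum b_n<\infty$ a.e. Hence (12) holds with $\theta_2=K^{(j)}(\hat x)\prod_n(1+b_n)$.

**Step 20 (comparison at all return times).** Redefine $\hat\Lambda=\hat\Lambda_\Theta=\{\theta\le\Theta,\ \theta_2\le\Theta,\ x_0\in\mathrm{supp}\,\mu\}$; Step 8's bounds and Section 8 hold unchanged, and $\hat\mu(\hat\Lambda_\Theta)\to1$. At each point, in unitary coordinates diagonalizing $H_n^*\beta$, this form is $\sum s_i^2\gamma_i$ with $s_i$ the singular values of $DH_n$ and $\beta=\sum\gamma_i$ (the $\gamma_i$ as in Step 18, for this basis). Expanding $j$-th powers and using $\prod_{i\in I}s_i\le\|\Lambda^jDH_n\|$ for $|I|=j$, we see that $\|\Lambda^jDH_n\|^2\beta^j-(H_n^*\beta)^j$ is strongly positive. Let $\hat f^n\hat x\in\hat\Lambda$. By (8), (1) used twice, (12) and $\int T^{k-j}\wedge\omega^j=1$,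
$$\sigma_j(V_n^*(\hat x))=d^{-(k-j)n}\int_{B(x_n,r_0)}T^{k-j}\wedge\big((f^{-n}_{\hat f^n\hat x})^*\omega\big)^j\le c_1^{-2j}\Theta^2d^{-(k-j)n}e^{-2n(s-\varepsilon')}=c_1^{-2j}\Theta^2e^{-2\gamma n}d^{-kn}.$$
With Lemma 4(b), $\sigma_j(V_n^*(\hat x))\le Ce^{-2\gamma n}\mu(V_n(\hat x))$, where $C=c_1^{-2j}\Theta^2c_3^{-1}$.

**Step 21 (a set of full $\mu$-measure that is $\sigma_j$-null).** Consider $\Theta\in\mathbb N$ with $\hat\mu(\hat\Lambda_\Theta)>0$, and let $Y$ be the set of $\hat x\in\hat\Lambda$ with infinitely many returns to $\hat\Lambda$; by Poincaré recurrence $\hat\mu(Y)=\hat\mu(\hat\Lambda)$. For $N\ge1$ choose return times $n(\hat x)\ge N$ on $Y$, and let $Z$ be as in Lemma 4(d). The open set $\Omega_N=\bigcup_ZV^*_{n(z)}(z)$ contains $\pi_0(Y)$. Since the $V_{n(z)}(z)$ are disjoint,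
$$\sigma_j(\Omega_N)\le\sum_Z\sigma_j(V^*_{n(z)}(z))\le Ce^{-2\gamma N}\sum_Z\mu(V_{n(z)}(z))\le Ce^{-2\gamma N}.$$
So the Borel set $G_\Theta=\bigcap_N\Omega_N$ has $\sigma_j(G_\Theta)=0$. It contains $\pi_0(Y)$, so $\mu(G_\Theta)\ge\hat\mu(\hat\Lambda_\Theta)$. The union of the $G_\Theta$ over these integers $\Theta$ is $\sigma_j$-null and has $\mu$-measure $1$. Hence $\mu\perp\sigma_j$. $\blacksquare$
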